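# Parametric bottleneck paths with order $m\log n$ breakpoints

## One breakpoint per edge, tested on paths, on $K_{2,r}$ and on the four-cycle

Take a simple connected graph $G$ with $n$ vertices and $m$ edges and two vertices $s\ne t$. Each edge $e$ carries a linear function $w_e(\lambda)$ of a real parameter $\lambda$. For each $\lambda$ we look for an $s$–$t$ path whose heaviest edge is as light as possible. The value of the optimum is
$$B(\lambda)=\min_{P}\ \max_{e\in P}\ w_e(\lambda),$$
with $P$ running over all $s$–$t$ paths. This is a minimum of maxima of finitely many lines, so it is continuous and piecewise linear. A **breakpoint** is a value of $\lambda$ near which $B$ is not affine; there are finitely many. How many can there be, in terms of $n$ and $m$?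

The answer one would first guess is: about one per edge. There are $m$ lines, $B$ always runs along one of them, and one expects each line to be used about once. Let us test this.

*A single path.* If $G$ is a path with $m$ edges, $B$ is the maximum of $m$ lines. A maximum of lines is convex, so its slope never returns to an old value, and there are at most $m-1$ breakpoints. The lines $2j\lambda-j^2$, $j=1,\dots,m$, attain this: line $j$ hands over to line $j+1$ at $\lambda=j+\tfrac12$.

*Many parallel paths.* Let $G=K_{2,r}$ be $r$ paths of length two from $s$ to $t$, with the same line on both edges of each path. Then $B$ is a minimum of $r$ lines, concave, with at most $r-1$ breakpoints, while $m=2r$.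

*The four-cycle.* Let $G$ be the four-cycle consisting of two paths $s\,z_-\,t$ and $s\,z_+\,t$. Put
$$\text{on } s\,z_-\,t:\quad -2\lambda-2,\ \ \lambda+1;\qquad\qquad \text{on } s\,z_+\,t:\quad -\lambda+1,\ \ 2\lambda-2 .$$
The two paths have maxima $V_-=\max(-2\lambda-2,\lambda+1)$, with its corner at $\lambda=-1$, and $V_+=\max(1-\lambda,2\lambda-2)$, with its corner at $\lambda=1$. Then $B=\min(V_-,V_+)$ is

| range | $\lambda\le-3$ | $[-3,-1]$ | $[-1,0]$ | $[0,1]$ | $[1,3]$ | $\lambda\ge3$ |
|---|---|---|---|---|---|---|
| $B$ | $1-\lambda$ | $-2\lambda-2$ | $\lambda+1$ | $1-\lambda$ | $2\lambda-2$ | $\lambda+1$ |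

There are five breakpoints, $-3,-1,0,1,3$, on four edges. Two of the four lines are used twice. So the guess "at most one per edge" is already wrong here. (Every breakpoint is a crossing of two of the lines, so four lines could never give more than $\binom42=6$.)

The excess looks small, and one may still hope for a bounded, or almost bounded, number of breakpoints per edge.

## The range between $m\,\alpha(n)$ and $mn^{1/3}$, and the two theorems

For $2n-3\le m\le\binom n2$ let $f(n,m)$ be the maximum number of breakpoints of $B$ over all such weighted graphs with $n$ vertices and $m$ edges and all choices of $s\neq t$. The following facts come with the problem, which is taken from David Eppstein, "A Stronger Lower Bound on Parametric Minimum Spanning Trees", arXiv:2105.05371 (2021).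

1. Without a parameter, the $s$–$t$ path in a minimum spanning tree is an optimal bottleneck path.
2. Every asymptotic upper bound on the number of distinct parametric minimum spanning trees is therefore an upper bound here too, and $f(n,m)=O(mn^{1/3})$.
3. There is $c>0$ with $f(n,m)\ge c\,m\,\alpha(n)$, where $\alpha$ is the inverse Ackermann function.
4. For parametric minimum spanning trees there is $C>0$ such that for all $n,m$ in the range some graph has at least $C\,m\log n$ distinct trees. That construction does not give the same bound for bottleneck paths.

Fact 3 refutes a bounded number of breakpoints per edge, but only by the very slowly growing factor $\alpha(n)$. The problem asks whether $f(n,m)/(m\,\alpha(n))\to\infty$ uniformly in $m$. The answer is yes.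

**Theorem 1.** For all $n\ge2^{10}$ and all $2n-3\le m\le\binom n2$,
$$f(n,m)\ \ge\ \frac1{1280}\,m\log_2 n .$$
Since $\alpha(n)=o(\log n)$, it follows that $f(n,m)/(m\,\alpha(n))\to\infty$ uniformly in $m$, with $f(n,m)\ge g(n)\,m\,\alpha(n)$ for $g(n)=\log_2n/(1280\,\alpha(n))$.

**Theorem 2.** For every $k\ge1$ there is a simple planar two-terminal series–parallel graph with $N=4^k$ edges and $\frac{2N+4}3$ vertices, with linear edge weights, such that $B$ has at least
$$\frac{(12k-1)4^k+1}9=\tfrac23N\log_2N-\tfrac{N-1}9$$
breakpoints.

For $k=1$ the count is $(11\cdot4+1)/9=5$, the four-cycle above. For $k=2$ it is $41$ breakpoints on $16$ edges. The gap to $O(mn^{1/3})$ is not closed by these results.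

## Doubling the whole graph gains one breakpoint

To get $N\log N$ breakpoints on $N$ edges one wants a doubling step: from $N$ edges and $T$ breakpoints to $2N$ edges and $2T+cN$ breakpoints. If $T_0=0$ and $T_{i+1}=2T_i+c\,2^i$, then $T_i=c\,i\,2^{i-1}$, which is of order $N\log N$ for $N=2^i$. So each doubling must preserve both copies of what we had and also create new breakpoints in number proportional to $N$.

The natural first attempt is to take two copies of the whole graph, join them in parallel at $s$ and $t$, and tilt them: add a large multiple of $\lambda$ to the weights of one copy and subtract it from the other, so that one copy is in charge on the left and the other on the right. Suppose every slope in the first copy exceeds every slope in the second, and let $F_1,F_2$ be the two bottleneck functions. Then $B=\min(F_1,F_2)$. The function $F_1-F_2$ is piecewise linear with only positive slopes, so it vanishes exactly once. Hence $B$ is $F_1$ on the left of one point and $F_2$ on the right of it, and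
$$\#\text{breakpoints}(B)\le\#\text{breakpoints}(F_1)+\#\text{breakpoints}(F_2)+1 .$$
Joining in series gives a maximum, with the same count. Starting from single edges, $i$ such doublings give at most $2^i-1=N-1$ breakpoints. The attempt fails precisely at the crossing: the two copies trade places as blocks, at one moment, and this is worth one breakpoint.

What should happen instead is that each of the $N$ edges trades places with its own partner, at its own moment. So we double *every edge separately*, alternately in parallel and in series. Near the crossing there are then $N$ separate events. It is not clear that more than a few are visible in $B$, since $B$ sees only the current bottleneck. This depends on the order in which the edges trade places, and the main work below is to show that the order produced by the recursion is a very good one.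

## The graphs $G^{(k)}$ and the min–max functions $\beta_i$

Let $G^{(0)}$ be the single edge $st$. Obtain $G^{(k)}$ from $G^{(k-1)}$ by replacing each edge $xy$ by two new vertices $z_+,z_-$ and the four edges $xz_+,z_+y,xz_-,z_-y$. So $G^{(1)}$ is the four-cycle. For $k\ge1$ the graph is simple, since each edge joins a new vertex to an old one and each new vertex has two distinct neighbors. It is planar, since both two-edge paths can be drawn close to the old edge, and it is two-terminal series–parallel, since each edge is replaced by a parallel composition of two series compositions. It has $4^k$ edges and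
$$2+2(1+4+\dots+4^{k-1})=\frac{2\cdot4^k+4}3$$
vertices.

**Definition.** Let $\Omega_i=\{1,-1\}^i$. For $w\in\mathbb R^{\Omega_i}$ set $\beta_0(w)=w$ and, for $i\ge1$, $\beta_i(w)=\beta_{i-1}(w^{\downarrow})$, where for $b\in\Omega_{i-1}$
$$w^{\downarrow}(b)=\begin{cases}\min\{w(b,1),w(b,-1)\}& i\text{ odd},\\ \max\{w(b,1),w(b,-1)\}& i\text{ even}.\end{cases}$$

So the *last* coordinate is removed first. For example $\beta_1(w)=\min(w(1),w(-1))$ and $\beta_2(w)=\min_c\max_d w(c,d)$, the bottleneck value of the four-cycle with path $c$ carrying the weights $w(c,1),w(c,-1)$.

**Step 1. $\beta_{2k}$ is the bottleneck value of $G^{(k)}$.** This step identifies the recursion with the graph problem. Label the four edges that replace edge $b'$ of $G^{(k-1)}$ by $(b',c,d)$, where $c=\pm1$ selects $z_\pm$ and $d=\pm1$ selects one of the two edges at $z_c$. A new vertex has only its two neighbors $x,y$, so an $s$–$t$ path that visits $z_c$ runs $x\,z_c\,y$ or $y\,z_c\,x$; it cannot use both $z_+$ and $z_-$ of the same edge, because it would then return to $x$ or $y$. Hence an $s$–$t$ path of $G^{(k)}$ is an $s$–$t$ path of $G^{(k-1)}$ together with a free choice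 of $c$ on each of its edges. The choices are independent, so the bottleneck value of $w$ on $G^{(k)}$ equals that of $b'\mapsto\min_c\max_dw(b',c,d)$ on $G^{(k-1)}$. Removing coordinate $2k$ by a maximum and then coordinate $2k-1$ by a minimum is what $\beta_{2k}$ does, and the claim follows by induction on $k$.

**Step 2. Cutting and connecting sets.** This step turns values of $\beta_i$ into a question about sets. Each $\beta_i$ is built from minima and maxima, so it is continuous and monotone, and
$$\beta_i(aw+c\mathbf 1)=a\beta_i(w)+c\quad(a\ge0),\qquad \mathbf 1[\beta_i(w)\ge t]=\beta_i(\mathbf 1[w\ge t]),$$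
the last because $\min$ and $\max$ commute with thresholding; the same holds with $>$ in place of $\ge$.

**Definition.** A set $X\subseteq\Omega_i$ is *cutting* if $\beta_i(\mathbf 1_X)=1$, and *connecting* if its complement is not cutting.

Supersets of cutting sets are cutting, and supersets of connecting sets are connecting, by monotonicity. The full set has both properties and the empty set has neither. For $i=2k$, "cutting" means that every $s$–$t$ path of $G^{(k)}$ has an edge in $X$, and "connecting" means that $X$ contains all edges of some $s$–$t$ path. In the four-cycle a cutting set contains at least one edge of each path, and a connecting set contains both edges of some path.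

For every $w$,
$$\beta_i(w)=\max_{X\text{ cutting}}\ \min_{X}w=\min_{X\text{ connecting}}\ \max_Xw. \tag{1}$$
Indeed $\beta_i(w)\ge t$ holds exactly when $\{w\ge t\}$ is cutting. If $X$ is cutting and $t=\min_Xw$, then $\{w\ge t\}\supseteq X$ is cutting and $\beta_i(w)\ge t$. For $t=\beta_i(w)$, the set $\{w\ge t\}$ is itself cutting with minimum at least $t$. This is the first equality. For the second, $\beta_i(w)\le t$ holds exactly when $\{w>t\}$ is not cutting, that is, when $\{w\le t\}$ is connecting. If $X$ is connecting and $t=\max_X w$, then $\{w\le t\}\supseteq X$ is connecting and $\beta_i(w)\le t$; for $t=\beta_i(w)$ the set $\{w\le t\}$ is connecting with maximum at most $t$.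

## Cutting and connecting intervals in bit-reversal order

**Definition.** For $b\in\Omega_i$ let
$$\mathrm{pos}(b)=\sum_{j=1}^i2^{j-1}\,\frac{1+b_j}2 .$$

This is a bijection $\Omega_i\to\{0,\dots,2^i-1\}$, and we identify the target with $\mathbb Z_{2^i}$. The last coordinate, which belongs to the innermost doubling, is the most significant one. In the four-cycle, path $c=-1$ has positions $0,2$ and path $c=+1$ has positions $1,3$: the paths alternate. This is the order by slopes in our example, where the slopes $-2,-1,1,2$ sit on the paths $z_-,z_+,z_-,z_+$.

A *cyclic interval* of size $\ell$ in $\mathbb Z_N$, $0\le\ell\le N$, is a set $\{a,a+1,\dots,a+\ell-1\}$ modulo $N$. We use two facts: complements of cyclic intervals are cyclic intervals, and the reduction of a cyclic interval of size $\ell$ modulo a divisor $N'$ of $N$ is a cyclic interval of size $\min(\ell,N')$.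

In the four-cycle, two cyclically consecutive positions contain one edge of each path, so they are cutting, and one position is not. Three consecutive positions contain $\{0,2\}$ or $\{1,3\}$, so they are connecting, and two are not. Only the length matters. This is a general fact.

**Lemma 1.** Let $N=2^i$ and let $J\subseteq\mathbb Z_N$ be a cyclic interval of size $\ell$.

(a) If $i$ is even, $J$ is cutting iff $\ell\ge\frac{N+2}3$, and connecting iff $\ell\ge\frac{2N+1}3$.

(b) If $i$ is odd, $J$ is connecting iff $\ell\ge\frac{N+1}3$.

All three thresholds are integers, because $2^i\equiv(-1)^i\pmod3$.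

**Step 1. The cutting threshold for $i=2k$.** We remove two coordinates and see that an interval stays an interval. We use induction on $k$. For $k=0$ we have $N=1$, and $J$ is cutting iff it is nonempty, iff $\ell\ge1$. Let $k\ge1$ and $N'=N/4=4^{k-1}$. By definition $\beta_{2k}(\mathbf 1_J)=\beta_{2k-2}(\mathbf 1_{X'})$ with
$$X'=\{b':\ \text{for every } c \text{ there is } d \text{ with } (b',c,d)\in J\},\qquad \mathrm{pos}(b',c,d)=\mathrm{pos}(b')+N'\tfrac{1+c}2+2N'\tfrac{1+d}2 .$$
For fixed $(b',c)$ the two positions differ by $2N'$, so they form a full residue class modulo $2N'$. Hence "there is $d$ with $(b',c,d)\in J$" says that $\mathrm{pos}(b')+N'\frac{1+c}2$ lies in the image $Y\subseteq\mathbb Z_{2N'}$ of $J$, a cyclic interval of size $\min(\ell,2N')$. Therefore $b'\in X'$ iff both $\mathrm{pos}(b')$ and $\mathrm{pos}(b')+N'$ lie in $Y$. Equivalently, the complement of $X'$ in $\mathbb Z_{N'}$ is the image modulo $N'$ of $\mathbb Z_{2N'}\setminus Y$, a cyclic interval of size $\min(N',2N'-|Y|)$. So $X'$ is a cyclic interval of size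
$$\max(0,\ |Y|-N')=\max\bigl(0,\ \min(\ell,2N')-N'\bigr).$$
By induction $X'$ is cutting iff this size is at least $\frac{N'+2}3$. Since $\frac{N'+2}3\ge1$, the outer maximum plays no role. Since $\frac{N'+2}3\le N'$, the cap at $2N'$ plays no role. The condition is thus $\ell\ge N'+\frac{N'+2}3=\frac{4N'+2}3=\frac{N+2}3$.

**Step 2. The connecting threshold for even $i$.** We pass to the complement, a cyclic interval of size $N-\ell$. It is not cutting iff $N-\ell\le\frac{N+2}3-1=\frac{N-1}3$, that is, iff $\ell\ge\frac{2N+1}3$. This proves (a).

**Step 3. The connecting threshold for odd $i$.** We remove one coordinate and use (a). Let $i=2k+1$ and $N=2N_0$, $N_0=4^k$. Level $i$ takes a minimum, so $\beta_i(\mathbf 1_{J^c})=\beta_{2k}$ of the indicator of $\{b':(b',1)\notin J\text{ and }(b',-1)\notin J\}$. Hence $J$ is connecting iff the complement of that set, $\{b':(b',1)\in J\text{ or }(b',-1)\in J\}$, is connecting in $\Omega_{2k}$. As $\mathrm{pos}(b',c)=\mathrm{pos}(b')+N_0\frac{1+c}2$, this set is the image of $J$ modulo $N_0$, a cyclic interval of size $\min(\ell,N_0)$. By (a) it is connecting iff $\min(\ell,N_0)\ge\frac{2N_0+1}3$. Since $\frac{2N_0+1}3\le N_0$,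 this means $\ell\ge\frac{2N_0+1}3=\frac{N+1}3$. $\square$

## Breakpoints of $\beta_i$ applied to shifted tents

In the crossing region each pair of partners will contribute one function $\mp|\mu-s|$, with its own trading moment $s$. The next lemma counts what $\beta_i$ sees of these.

**Lemma 2.** Let $N=2^i$ and $s_0<\dots<s_{N-1}$. Put $\Phi(\mu)=\beta_i\bigl(b\mapsto-|\mu-s_{\mathrm{pos}(b)}|\bigr)$ if $i$ is even, and $\Phi(\mu)=\beta_i\bigl(b\mapsto|\mu-s_{\mathrm{pos}(b)}|\bigr)$ if $i$ is odd. Then $\Phi$ has at least $\frac{4N-(-1)^i}3$ breakpoints.

**Step 1. Reduction to intervals of one length.** Put $\Psi=-\Phi$ for $i$ even and $\Psi=\Phi$ for $i$ odd. By the first form of (1) in the even case and the second in the odd case,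
$$\Psi(\mu)=\min_X\ \max_{b\in X}|\mu-s_{\mathrm{pos}(b)}|,$$
where $X$ ranges over the cutting sets ($i$ even) or the connecting sets ($i$ odd). If $X$ has smallest position $p$ and largest position $q$, the inner maximum is $\max(\mu-s_p,\ s_q-\mu)$. It depends only on $p,q$, so it does not change when $X$ is enlarged to the interval $[p,q]$, which is again admissible. By Lemma 1 the admissible intervals are exactly those of size at least $R$, where $R=\frac{N+2}3$ for $i$ even and $R=\frac{N+1}3$ for $i$ odd. Shrinking an interval does not increase the maximum, so size exactly $R$ suffices: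
$$\Psi(\mu)=\min_{0\le p\le N-R}\kappa_p(\mu),\qquad \kappa_p(\mu)=\max(\mu-s_p,\ s_{p+R-1}-\mu)=h_p+|\mu-a_p|,$$
with $a_p=\frac{s_p+s_{p+R-1}}2$ and $h_p=\frac{s_{p+R-1}-s_p}2$. The numbers $a_p$ increase strictly with $p$.

**Step 2. Every valley is visible.** We check that at $\mu=a_p$ the function $\kappa_p$ is strictly below all others. For $p'>p$,
$$\kappa_{p'}(a_p)\ge s_{p'+R-1}-a_p>s_{p+R-1}-a_p=h_p ,$$
and for $p'<p$,
$$\kappa_{p'}(a_p)\ge a_p-s_{p'}>a_p-s_p=h_p=\kappa_p(a_p).$$
So $\Psi=\kappa_p$ near $a_p$, and $a_p$ is a breakpoint. Just right of $a_p$ the slope is $+1$, and just left of $a_{p+1}$ it is $-1$, so there is another breakpoint strictly between them. With $N-R+1$ valleys this gives at least $2(N-R+1)-1$ breakpoints. For $i$ even, $N-R+1=\frac{2N+1}3$ and the count is $\frac{4N-1}3$. For $i$ odd, $N-R+1=\frac{2N+2}3$ and the count is $\frac{4N+1}3$. $\square$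

*Example and warning.* Take $i=2$ and $s_r=r$. Then $R=2$, and $\Psi=\frac12+\min_{p=0,1,2}|\mu-(p+\frac12)|$ has the five breakpoints $\frac12,1,\frac32,2,\frac52$. Now change the order so that one path has positions $0,1$ and the other $2,3$. A set with an element in $\{0,1\}$ and one in $\{2,3\}$ spans an interval containing $[1,2]$, and $\{1,2\}$ is itself cutting, so $\Psi(\mu)=\max(\mu-s_1,s_2-\mu)$ has a single breakpoint. The order really matters.

The crossing region shows these functions only in a limit, so we need that breakpoints survive small perturbations.

**Lemma 3.** Let $F_\delta$ be continuous piecewise linear functions that converge pointwise, as $\delta\downarrow0$, on an open interval $I$ to a piecewise linear function $\Phi$ with $r<\infty$ breakpoints in $I$. Then for all small $\delta$, $F_\delta$ has at least $r$ breakpoints in $I$.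

*Proof.* Choose disjoint open subintervals of $I$, one around each breakpoint of $\Phi$. If $F_\delta$ were affine on one of them for a sequence $\delta\to0$, the pointwise limit $\Phi$ would be affine there, a contradiction. So for all small $\delta$ the function $F_\delta$ is not affine on any of the $r$ subintervals, and has a breakpoint in each. $\square$

## Three windows and the recursion $t_{i+1}=2t_i+\frac{4\cdot2^i-(-1)^i}3$

**Proposition.** For each $i\ge0$ there are lines $v_b(\lambda)=\sigma_b\lambda+\tau_b$ $(b\in\Omega_i)$, with $\sigma_b$ strictly increasing in $\mathrm{pos}(b)$, such that $F_i(\lambda)=\beta_i\bigl((v_b(\lambda))_b\bigr)$ has at least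
$$t_i=\frac{(6i-1)2^i+(-1)^i}9$$
breakpoints.

The first values are $t_0,\dots,t_4=0,1,5,15,41$.

**Step 1. The doubled weights.** For $i=0$ take $v=0$; then $t_0=0$ is right. Suppose level $i$ is given. Let $\eta=1$ if $i+1$ is odd (level $i+1$ takes minima) and $\eta=-1$ if $i+1$ is even (maxima). We want the copy $\varepsilon=\pm1$ of all edges to follow roughly $\varepsilon\lambda$, and to contain a shrunken picture of level $i$ around the place $\lambda=-\eta\varepsilon$, where that copy is the one selected. So for small $\delta>0$ we put
$$w_{(b,\varepsilon)}(\lambda)=\varepsilon\lambda+\delta^2\,v_b\!\left(\frac{\lambda+\eta\varepsilon}\delta\right)=\varepsilon\lambda+\delta\sigma_b(\lambda+\eta\varepsilon)+\delta^2\tau_b. \tag{2}$$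
The slope is $\varepsilon+\delta\sigma_b$, and $\mathrm{pos}(b,\varepsilon)=\mathrm{pos}(b)+2^i\frac{1+\varepsilon}2$. For small $\delta$ all slopes with $\varepsilon=-1$ are below all slopes with $\varepsilon=+1$, and within each group they increase with $\mathrm{pos}(b)$. So slopes increase strictly with position, as the induction requires. This is how bit reversal arises: the newest bit decides first. Let $F=\beta_{i+1}(w)$, and choose $\rho>0$ such that all breakpoints of $F_i$ lie in $(-\rho,\rho)$.

**Step 2. Two side windows keep both copies.** Fix $\varepsilon_0=\pm1$ and let $\lambda=-\eta\varepsilon_0+\delta x$ with $|x|<\rho$. By (2), for all $b$,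
$$w_{(b,\varepsilon_0)}=-\eta+\varepsilon_0\delta x+\delta^2v_b(x),\qquad w_{(b,-\varepsilon_0)}=\eta-\varepsilon_0\delta x+\delta\sigma_b(\delta x-2\eta\varepsilon_0)+\delta^2\tau_b=\eta+O(\delta),$$
uniformly in $|x|<\rho$. If $\eta=1$, level $i+1$ takes the minimum of a number near $-1$ and a number near $1$; if $\eta=-1$, it takes the maximum of a number near $1$ and a number near $-1$. In both cases, for small $\delta$, it selects $w_{(b,\varepsilon_0)}$, for every $b$. Since $\beta_i$ respects adding a constant and multiplying by $\delta^2>0$,
$$F(-\eta\varepsilon_0+\delta x)=-\eta+\varepsilon_0\delta x+\delta^2F_i(x).$$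
Adding an affine function of $x$ does not affect breakpoints, so each of the two side windows contains at least $t_i$ breakpoints of $F$.

**Step 3. The middle window gives order $2^i$ new breakpoints.** Let $\lambda=\delta\mu$ with $|\mu|<\rho'$. By (2),
$$\tfrac1\delta\,w_{(b,\varepsilon)}(\delta\mu)=\varepsilon(\mu+\eta\sigma_b)+\delta(\sigma_b\mu+\tau_b).$$
The slope $\sigma_b$ of the old line has become the moment at which edge $b$'s two copies trade places. Level $i+1$ takes the minimum over $\varepsilon$ if $\eta=1$ and the maximum if $\eta=-1$. Letting $\delta\to0$ and using continuity of $\beta_i$, we get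
$$\tfrac1\delta F(\delta\mu)\ \longrightarrow\ \begin{cases}\beta_i\bigl(b\mapsto-|\mu+\sigma_b|\bigr)&\eta=1,\ \text{i.e. } i\text{ even},\\ \beta_i\bigl(b\mapsto|\mu-\sigma_b|\bigr)&\eta=-1,\ \text{i.e. } i\text{ odd}.\end{cases}$$
After replacing $\mu$ by $-\mu$ in the first case, these are exactly the functions of Lemma 2 with $s_{\mathrm{pos}(b)}=\sigma_b$, and the $s_r$ increase strictly by the induction hypothesis. Choose $\rho'$ larger than the absolute values of all breakpoints of the limit function. By Lemmas 2 and 3, for small $\delta$ the middle window contains at least $\frac{4\cdot2^i-(-1)^i}3$ breakpoints of $F$.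

**Step 4. The sum.** The windows lie within $\delta\rho$ of $\pm1$ and within $\delta\rho'$ of $0$, so they are disjoint for small $\delta$. Fix a $\delta$ that meets all the finitely many smallness conditions. Then $F$ has at least
$$2t_i+\frac{4\cdot2^i-(-1)^i}3=\frac{(12i-2)2^i+2(-1)^i+12\cdot2^i-3(-1)^i}9=\frac{(6i+5)2^{i+1}+(-1)^{i+1}}9=t_{i+1}$$
breakpoints. $\square$

**Proof of Theorem 2.** Take $i=2k$. By the section on $G^{(k)}$, $\beta_{2k}$ is the bottleneck value of that graph, which has $N=4^k$ edges and $\frac{2N+4}3$ vertices. It has at least $t_{2k}=\frac{(12k-1)4^k+1}9$ breakpoints, and $k=\frac12\log_2N$ turns this into $\frac23N\log_2N-\frac{N-1}9$. $\square$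

We also record
$$t_{2k}\ge k\,4^k\qquad(k\ge1), \tag{3}$$
since $(12k-1)4^k+1-9k\,4^k=(3k-1)4^k+1>0$.

*The four-cycle again.* Level $1$ built from $v=0$ has the lines $c\lambda$, $c=\pm1$. Level $2$ has $\eta=-1$, so $w_{(c,\varepsilon)}(\lambda)=\varepsilon\lambda+\delta c(\lambda-\varepsilon)$. With $\delta=\frac13$, the four functions $\frac92w_{(c,\varepsilon)}(\lambda/3)-\frac12$ are $-2\lambda-2$ and $\lambda+1$ for $c=-1$, and $-\lambda+1$ and $2\lambda-2$ for $c=+1$: our first example. Its breakpoints $\pm3$ come from the side windows and $-1,0,1$ from the middle window.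

## Packing edge-disjoint copies of $G^{(k)}$ on shared vertices

Theorem 2 uses about $\frac32$ as many edges as vertices. For $m$ of order $n^2$, one such graph padded with useless heavy edges gives only order $n\log n$ breakpoints, and vertex-disjoint copies do no better, because together they still have only $O(n)$ edges. The copies must share vertices, so that almost a constant proportion of all pairs can be used; but they must not share edges, because each copy needs its own weights.

Let $n\ge2^{10}$ and $2n-3\le m\le\binom n2$. Put
$$k=\lfloor\tfrac14\log_2n\rfloor\ge2,\qquad N=4^k\le\sqrt n,\qquad M=3N .$$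
Let $H=G^{(k)}$, with terminals now called $\hat s,\hat t$, and with the lines $v_b=\sigma_b\lambda+\tau_b$ of the Proposition for $i=2k$. By (3), $\beta_{2k}(v)$ has at least $kN$ breakpoints; choose $\rho>0$ with all its breakpoints in $(-\rho,\rho)$. Let $Y$ be the set of the $2\cdot4^{k-1}=N/2$ vertices added in the last step, and $U=V(G^{(k-1)})$, which contains $\hat s,\hat t$. Every edge of $H$ joins $Y$ to $U$, each $y\in Y$ has exactly two distinct neighbors, and $|U|=\frac{N/2+4}3\le N$.

The plan is to place $U$ in one cyclic group and $Y$ in another, and to use translates: shift $U$ by $a$ and $Y$ by $a'$. If all shifts $(a,a')$ were allowed, copies would collide: when $y$ is adjacent to $u$ and $u'$, with labels $g(u),g(u')$, the edge $uy$ of copy $(a,a')$ is the edge $u'y$ of copy $(a+g(u)-g(u'),a')$. The remedy is to label the vertices so that the sum of the two labels identifies the edge, and to allow only shifts that do not change this sum modulo $M$.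

**Step 1. Labels with distinct sums.** Choose an injection $g:U\setminus\{\hat s,\hat t\}\to\mathbb Z_M$, possible as $|U|\le N<M$. Choose $h:Y\to\mathbb Z_M$ one vertex at a time so that $h$ is injective and the sums $h(y)+g(u)$, over all edges $uy$ with $u\ne\hat s,\hat t$, are pairwise distinct. This never gets stuck. When $h(y)$ is chosen, injectivity forbids fewer than $N/2$ values. There are at most two relevant neighbors $u$ and fewer than $N$ earlier sums, so avoiding $h(y)+g(u)=\text{(earlier sum)}$ forbids fewer than $2N$ values. In total fewer than $3N=M$ values are forbidden. The two sums at the same $y$ differ because $g$ is injective.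

**Step 2. Vertex sets.** We need room for the translates. Put $q=M\lfloor\frac{n-2}{4M}\rfloor$. From $n\ge2^{10}$ we have $\sqrt n\ge32$, so $n-24\sqrt n=\sqrt n(\sqrt n-24)\ge256>2$, that is, $M\le3\sqrt n\le\frac{n-2}8$. Hence
$$q>\frac{n-2}4-M\ge\frac{n-2}8>0,\qquad 4q+2\le n .$$
As $q$ is a positive multiple of $M$, also $q\ge M$. Take four disjoint copies $A,A_s,A_t,A_Y$ of $\mathbb Z_q$ as vertex sets, and two further vertices $s,t$.

**Step 3. The copies.** Let $\Lambda=\{(a,a')\in\mathbb Z_q^2:\ a+a'\equiv0\bmod M\}$. This makes sense because $M\mid q$, and $|\Lambda|=q\cdot\frac qM=\frac{q^2}M$. Represent values in $\mathbb Z_M$ by integers in $[0,M)$. For $(a,a')\in\Lambda$, place a copy of $H$ by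
$$u\mapsto g(u)+a\in A\ (u\in U\setminus\{\hat s,\hat t\}),\qquad \hat s\mapsto a\in A_s,\qquad \hat t\mapsto a\in A_t,\qquad y\mapsto h(y)+a'\in A_Y .$$
Since $g$ and $h$ are injective with values in $[0,M)$ and $M\le q$, each placement is injective.

**Step 4. Distinct copies are edge-disjoint.** We show that an edge determines its copy. Let $PQ$, $Q\in A_Y$, be an edge of copy $(a,a')$. If $P\in A$, it comes from an edge $uy$ with $u\ne\hat s,\hat t$, and
$$P+Q\equiv g(u)+a+h(y)+a'\equiv g(u)+h(y)\pmod M .$$
By Step 1 this residue determines $uy$, and then $a=P-g(u)$ and $a'=Q-h(y)$ are determined. If $P\in A_s$ or $P\in A_t$, then $P=a$ and $P+Q\equiv h(y)\pmod M$. As $h$ is injective, this determines $y$, and then $a=P$ and $a'=Q-h(y)$.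

**Step 5. The graph, with exactly $n$ vertices and $m$ edges.** Use $r$ of these copies, where
$$r=\min\Bigl\{\frac{q^2}M,\ \Bigl\lfloor\frac{m-(n-1)-2q}N\Bigr\rfloor\Bigr\}.$$
Add the $2q$ *links* $sx$ $(x\in A_s)$ and $tx$ $(x\in A_t)$. Add isolated vertices until there are $n$ vertices. Add at most $n-1$ *extra* edges to make the graph connected, then further extra edges between nonadjacent pairs until there are exactly $m$ edges. This is possible because $2q+rN+(n-1)\le m\le\binom n2$. The graph is simple, since links and copies use different pairs, and it is connected.

**Step 6. $r$ is of order $m/N$.** We bound both terms of the minimum. First, $(n-2)^2\ge\frac{n(n-1)}2$ for $n\ge6$, so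
$$\frac{q^2}M\ge\frac{(n-2)^2}{64\cdot3N}\ge\frac{n(n-1)/2}{192N}\ge\frac m{192N}.$$
Second, $2q\le\frac{n-2}2$ and $n\le\frac{m+3}2$ give
$$(n-1)+2q\le\frac{3n-4}2\le\frac{3m+1}4,$$
so the second term is at least $\frac{m-1}{4N}-1$. This is at least $\frac m{192N}$ iff $\frac{m-1}4-N\ge\frac m{192}$. Now $m\ge2n-3\ge n\ge2^{10}$ gives $N\le\sqrt n\le\sqrt m\le\frac m{32}$, and
$$\frac m4-\frac m{32}-\frac m{192}=\frac{41m}{192}\ge\frac14 ,$$
so the inequality holds. Hence
$$r\ge\frac m{192N}>0. \tag{4}$$

## Parabola shifts give each copy its own window

The copies share vertices, so an $s$–$t$ path may switch from copy to copy. We choose weights such that on a certain interval of $\lambda$ any use of another copy is ruinous. The tool is the family of tangent lines of the parabola $-\lambda^2$: at its point of tangency, each tangent is far below all the others.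

**Step 1. Weights.** Number the used copies $1,\dots,r$. Let $\theta_j=Kj$ with $K$ large, to be fixed in Step 2, and
$$L_j(\lambda)=-2\theta_j\lambda+\theta_j^2=-\lambda^2+(\lambda-\theta_j)^2 .$$
Edge $b$ of copy $j$ gets the linear weight $W_{j,b}(\lambda)=L_j(\lambda)+v_b(\lambda-\theta_j)$. All links get the constant weight $-Z$ and all extra edges the constant weight $+Z$, with $Z$ to be fixed after $K$. Call $|\lambda-\theta_j|<\rho$ *window* $j$.

**Step 2. In window $j$, the other copies are heavier.** Let $\Sigma=\max_b|\sigma_b|$ and $\tau=\max_b|\tau_b|$. In window $j$, every edge of copy $j$ has weight at most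
$$-\lambda^2+\rho^2+\Sigma\rho+\tau .$$
Every edge of a copy $j'\ne j$ has weight at least
$$-\lambda^2+x^2-\Sigma x-\tau,\qquad x=|\lambda-\theta_{j'}|\ge K-\rho .$$
Since $x^2-\Sigma x\to\infty$ as $x\to\infty$, we may choose $K>2\rho$ so large that $x^2-\Sigma x-\tau>\rho^2+\Sigma\rho+\tau$ for all $x\ge K-\rho$. Then the windows are disjoint, and in window $j$ every edge of every other copy is heavier than every edge of copy $j$. Finally take $Z$ so large that on the bounded interval $[\theta_1-\rho,\theta_r+\rho]$ links are lighter, and extra edges heavier, than all edges of copies.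

**Step 3. $B$ in window $j$.** We show that there $B(\lambda)=\beta_{2k}(W_j(\lambda))$, where $W_j=(W_{j,b})_b$. Let $s_j\in A_s$ and $t_j\in A_t$ be the terminals of copy $j$.

*Upper bound.* The path that consists of the link $s\,s_j$, an optimal $s_j$–$t_j$ path in copy $j$, and the link $t_jt$ has maximum weight $\beta_{2k}(W_j(\lambda))$, because links are lighter than edges of copies.

*Lower bound.* An $s$–$t$ path that uses an extra edge or an edge of another copy has maximum weight exceeding all weights of copy $j$, hence exceeding $\beta_{2k}(W_j(\lambda))$. Any other $s$–$t$ path uses only links and edges of copy $j$. Copy $j$ meets $A_s$ only in $s_j$ and $A_t$ only in $t_j$, and it does not contain $s$ or $t$. In the graph formed by the links and copy $j$, every vertex of $A_s\cup A_t$ other than $s_j,t_j$ therefore has degree one, and cannot be an inner vertex of a path. So the path starts with $s\,s_j$ and ends with $t_jt$. In between it avoids $s$ and $t$, hence uses no link, since every link contains $s$ or $t$. It is thus an $s_j$–$t_j$ path of copy $j$, and its maximum is at least $\beta_{2k}(W_j(\lambda))$.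

**Step 4. The count.** Since $\beta_{2k}$ respects adding a constant, in window $j$
$$B(\lambda)=L_j(\lambda)+\beta_{2k}(v)(\lambda-\theta_j),$$
where $\beta_{2k}(v)(x)$ means $\beta_{2k}\bigl((v_b(x))_b\bigr)$. As $L_j$ is affine and all breakpoints of $\beta_{2k}(v)$ lie in $(-\rho,\rho)$, window $j$ contains at least $kN$ breakpoints of $B$. The windows are disjoint, so by (4)
$$f(n,m)\ \ge\ r\,kN\ \ge\ \frac{km}{192}.$$
For $\log_2n\ge10$ we have $k\ge\frac14\log_2n-1\ge\frac3{20}\log_2n$, and therefore
$$f(n,m)\ \ge\ \frac3{3840}\,m\log_2n=\frac1{1280}\,m\log_2n .$$
This proves Theorem 1; the statement on $f(n,m)/(m\,\alpha(n))$ follows from $\alpha(n)=o(\log n)$, since the bound holds for every $m$ in the range with the same constant. $\blacksquare$
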